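\title{Smooth curves on cubic threefolds with stable ideal sheaves in the Kuznetsov component}

\begin{abstract}
Let $Y$ be a smooth cubic threefold and let $\sigma$ be a stability condition on the Kuznetsov component $\mathrm{Ku}(Y)$ in the orbit of the one constructed by Bayer, Lahoz, Macr\`i and Stellari. We prove that for every $m\ge 0$ there is a smooth irreducible curve $C\subset Y$ of degree $\frac32m^2+\frac32m+1$ and genus $m^3-m$ whose twisted ideal sheaf $\mathcal I_C(m)$ lies in $\mathrm{Ku}(Y)$ and is $\sigma$-stable. For $m\ge2$ this answers a question of Li, Lin, Pertusi and Zhao. The proof is an induction on $m$: we attach to the curve a second curve in a hyperplane section, prove that the nodal union is stable, and smooth it. To recover stability after smoothing we show that, among smooth irreducible curves with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$ and $H^1(N_{C/Y})=0$, every nonempty open subset contains a stable one.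
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbf C$. Let $Y\subset\mathbf P^4$ be a smooth cubic threefold with hyperplane class $H$, and write $\mathcal O(k)=\mathcal O_Y(kH)$ and $D^b(Y)=D^b(\mathrm{Coh}(Y))$. The \emph{Kuznetsov component} of $Y$ is the full triangulated subcategory
\[
\mathrm{Ku}(Y)=\{E\in D^b(Y)\mid \mathrm{Ext}^i(\mathcal O,E)=\mathrm{Ext}^i(\mathcal O(1),E)=0\ \text{ for all } i\in\mathbf Z\}.
\]
It is what remains of $D^b(Y)$ once the exceptional line bundles $\mathcal O$ and $\mathcal O(1)$ are removed. Bayer, Lahoz, Macr\`i and Stellari constructed a stability condition on $\mathrm{Ku}(Y)$. Throughout, $\sigma$ is a stability condition in the same $\widetilde{\mathrm{GL}}{}^+_2(\mathbf R)$-orbit; all elements of the orbit have the same stable objects. The definitions are recalled in Section~\ref{sec:prelim}.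

The most concrete candidates for objects of $\mathrm{Ku}(Y)$ are twisted ideal sheaves of curves. Let $C\subset Y$ be a curve, that is, a closed subscheme of dimension one, and let $m\ge0$. Write $H^*(\cdot)=\bigoplus_iH^i(\cdot)$. Then
\[
\mathcal I_C(m)\in\mathrm{Ku}(Y)\iff H^*(\mathcal I_C(m))=H^*(\mathcal I_C(m-1))=0 .
\]
Since $H^{i}(\mathcal O(k))=0$ for $i>0$ and $k\ge-1$, the condition says that for $k=m-1$ and $k=m$ the restriction $H^0(\mathcal O(k))\to H^0(\mathcal O_C(k))$ is bijective and $H^1(\mathcal O_C(k))=0$. It determines the degree $d$ and the arithmetic genus $g$ of $C$. Indeed $\chi(\mathcal O(k))=\binom{k+4}4-\binom{k+1}4=\frac12(k+1)(k^2+2k+2)$, and the two equations $kd+1-g=\chi(\mathcal O(k))$ for $k=m-1,m$ have the unique solution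
\begin{equation}\label{eq:dg}
d=d_m:=\tfrac32m^2+\tfrac32m+1,\qquad g=g_m:=m^3-m .
\end{equation}
For $m=0$ we get lines, for $m=1$ rational quartics, for $m=2$ curves of degree $10$ and genus $6$. Li, Lin, Pertusi and Zhao \cite{LLPZ} pose the following as an open question; the cases $m=0,1$ are excluded as degenerate.

\medskip
\noindent\textbf{Question.} \emph{Given a smooth cubic threefold $Y$ and an integer $m\ge2$, is there a smooth irreducible curve $C\subset Y$ of degree $d_m$ and genus $g_m$ such that $\mathcal I_C(m)$ lies in $\mathrm{Ku}(Y)$ and is $\sigma$-stable?}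
\medskip

A priori the answer could depend on $Y$ and $m$. It does not: the answer is always yes.

\begin{theorem}\label{thm:main}
For every smooth cubic threefold $Y$ and every $m\ge0$ there is a smooth irreducible curve $C\subset Y$ of degree $d_m$ and genus $g_m$ such that $\mathcal I_C(m)\in\mathrm{Ku}(Y)$ and $\mathcal I_C(m)$ is $\sigma$-stable.
\end{theorem}

The proof relies on a second result, which describes the components of the Hilbert scheme on which stable curves occur. We write $N_C=N_{C/Y}$ for the normal bundle.

\begin{theorem}\label{thm:hilb}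
Let $m\ge1$, and let $\mathcal U_m\subset\mathrm{Hilb}(Y)$ be the open subscheme of smooth irreducible curves $C$ with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$; they have degree $d_m$ and genus $g_m$.
\begin{enumerate}
\item[(a)] If $C\in\mathcal U_m$ and $\mathcal I_C(m)$ is $\sigma$-stable, then $H^1(N_C)=0$, and $\mathrm{Hilb}(Y)$ is smooth of dimension $2d_m$ at $C$.
\item[(b)] Every nonempty open subset of $\{C\in\mathcal U_m: H^1(N_C)=0\}$ contains a curve $C$ with $\mathcal I_C(m)$ $\sigma$-stable. Hence an irreducible component of $\mathcal U_m$ contains a $\sigma$-stable curve if and only if it contains a curve with $H^1(N_C)=0$.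
\end{enumerate}
\end{theorem}

A dimension count suggests the positive answer. The numerical Grothendieck group of $\mathrm{Ku}(Y)$ is a lattice of rank two with a basis $v,w$ in which $[\mathcal I_C(m)]=v+mw$, and every stable object $E$ of this class has $\dim\mathrm{Ext}^1(E,E)=3m^2+3m+2=2d_m$ (Section~\ref{sec:lattice}). The expected dimension of the Hilbert scheme at a smooth curve of degree $d_m$ is $\chi(N_C)=-K_Y\cdot C=2d_m$ as well, and the first-order deformations of $C$ in $Y$ are exactly those of the object $\mathcal I_C(m)$ (Lemma~\ref{lem:lci}). So curves have room to fill an open set of stable objects. For $m=0$ every line is stable (Proposition~\ref{prop:blocks}). On the other hand, $\sigma$-stability is not read off from the sheaf $\mathcal I_C(m)$: the destabilizing objects are complexes in $\mathrm{Ku}(Y)$, not subsheaves. And the existence of a smooth curve with the required cohomology vanishing is itself part of the question.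

The induction passes from $v+mw$ to $v+(m+1)w$ by adding $w$. The class $w$ is represented by a line bundle $F$ on a hyperplane section $S$, and adding it is a geometric operation: for a suitable curve $D\subset S$ through the points of $C\cap S$, the union $X=C\cup D$ fits into an exact sequence $0\to\mathcal I_C(m)\to\mathcal I_X(m+1)\to F\to0$. A short lattice argument shows that $\mathcal I_X(m+1)$ is stable. Stability kills $H^1(N_X)$ and supplies the deformations that smooth the nodes of $X$. The smoothed curve lies in $\mathcal U_{m+1}$ and satisfies $H^1(N)=0$, because these conditions are open. For stability we do not use openness in families. Theorem~\ref{thm:hilb}(b) replaces it: at a very general point of the Hilbert scheme the Harder--Narasimhan filtration deforms to first order in every direction, and the sign of the antisymmetric part of the Euler form forbids this unless the filtration is trivial.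

Sections \ref{sec:prelim}--\ref{sec:blocks} set up the lattice, the phases and the two basic stable objects. Section~\ref{sec:example} carries out the step from $m=0$ to $m=1$. Theorem~\ref{thm:hilb} is proved in Section~\ref{sec:generic} and Theorem~\ref{thm:main} in Section~\ref{sec:induction}.

\section{Preliminaries}\label{sec:prelim}

Functors on derived categories are derived. We write $\mathrm{Hom}^i(P,Q)=\mathrm{Ext}^i(P,Q)=\mathrm{Hom}(P,Q[i])$, denote dimensions by $\hom$ and $\mathrm{ext}^i$, and put $\chi(P,Q)=\sum_i(-1)^i\mathrm{ext}^i(P,Q)$.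

\subsection{The Serre functor of the Kuznetsov component}
A Serre functor is an autoequivalence $\mathsf S$ with natural isomorphisms $\mathrm{Hom}(P,Q)\cong\mathrm{Hom}(Q,\mathsf SP)^*$. On $D^b(Y)$ it is $-\otimes\mathcal O(-2)[3]$. For an exceptional object $G$, the left mutation is the exact functor $L_G(E)=\mathrm{cone}(\mathrm{RHom}(G,E)\otimes G\to E)$; it satisfies $L_G(G)=0$. Put
\[
\mathsf R(E)=L_{\mathcal O}(E(1)).
\]

\medskip
\noindent\textbf{Fact (K)} (Kuznetsov). \emph{$\mathsf R$ is an autoequivalence of $\mathrm{Ku}(Y)$ and $\mathsf R^3=[2]$.}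
\medskip

There is a semiorthogonal decomposition $D^b(Y)=\langle\mathrm{Ku}(Y),\mathcal O,\mathcal O(1)\rangle$, and $L_{\mathcal O}L_{\mathcal O(1)}$ is left adjoint to the inclusion of $\mathrm{Ku}(Y)$. For $P,Q\in\mathrm{Ku}(Y)$ we therefore have $\mathrm{Hom}(P,Q)^*=\mathrm{Hom}(Q(2)[-3],P)=\mathrm{Hom}(L_{\mathcal O}L_{\mathcal O(1)}(Q(2))[-3],P)$. Since $L_{\mathcal O(1)}(G(1))=L_{\mathcal O}(G)(1)$, this says $\mathsf S^{-1}=\mathsf R^2[-3]$ for the Serre functor $\mathsf S$ of $\mathrm{Ku}(Y)$. With (K),
\begin{equation}\label{eq:serre}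
\mathsf S=\mathsf R[1],\qquad \mathsf S^3=[5].
\end{equation}

\subsection{Stability conditions}\label{ss:stab}
Let $\Lambda$ be the numerical Grothendieck group of $\mathrm{Ku}(Y)$, the quotient of $K_0(\mathrm{Ku}(Y))$ by the kernel of $\chi$. A stability condition $\sigma=(Z,\mathcal P)$ consists of a homomorphism $Z:\Lambda\to\mathbf C$ and full additive subcategories $\mathcal P(\phi)$, $\phi\in\mathbf R$, such that:
\begin{itemize}
\item $\mathcal P(\phi+1)=\mathcal P(\phi)[1]$, and $\mathrm{Hom}(\mathcal P(\phi),\mathcal P(\phi'))=0$ for $\phi>\phi'$;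
\item $Z(E)\in\mathbf R_{>0}\,e^{i\pi\phi}$ for $0\ne E\in\mathcal P(\phi)$;
\item every $E\neq0$ has a \emph{Harder--Narasimhan} (HN) filtration $0=E^{(0)}\to E^{(1)}\to\dots\to E^{(k)}=E$ with triangles $E^{(i-1)}\to E^{(i)}\to A_i\to E^{(i-1)}[1]$, where $0\ne A_i\in\mathcal P(\phi_i)$ and $\phi_1>\dots>\phi_k$.
\end{itemize}
One also imposes a support property, which we shall not need. Nonzero objects of $\mathcal P(\phi)$ are \emph{semistable of phase} $\phi$. Each $\mathcal P(\phi)$ is an abelian category whose short exact sequences are triangles, and its simple objects are called \emph{stable}; a nonzero map between stable objects of the same phase is an isomorphism. If every HN phase of $P$ exceeds every HN phase of $Q$, then $\mathrm{Hom}(P,Q)=0$; we refer to this as vanishing ``by phases''.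

An element of $\widetilde{\mathrm{GL}}{}^+_2(\mathbf R)$ is a pair $(\gamma,f)$, where $\gamma\in\mathrm{GL}_2^+(\mathbf R)$ acts on $\mathbf C=\mathbf R^2$ and $f:\mathbf R\to\mathbf R$ is a continuous increasing function with $f(\phi+1)=f(\phi)+1$ and $\gamma e^{i\pi\phi}\in\mathbf R_{>0}e^{i\pi f(\phi)}$. It sends $(Z,\mathcal P)$ to $(\gamma^{-1}Z,\ \phi\mapsto\mathcal P(f(\phi)))$. It relabels phases and does not change the stable objects or the HN filtrations. An autoequivalence $\Phi$ sends $(Z,\mathcal P)$ to $(Z\circ\Phi_*^{-1},\ \phi\mapsto\Phi\mathcal P(\phi))$. The only property of $\sigma$ that we use is the following.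

\medskip
\noindent\textbf{Fact (S)} (Pertusi--Yang \cite{PY}). \emph{The stability condition of Bayer--Lahoz--Macr\`i--Stellari is Serre-invariant: $\mathsf S\cdot\sigma=\sigma\cdot(\gamma,f)$ for some $(\gamma,f)\in\widetilde{\mathrm{GL}}{}^+_2(\mathbf R)$.}
\medskip

The two actions commute, so every element of the orbit is Serre-invariant. Explicitly, $\mathsf S\mathcal P(\phi)=\mathcal P(f(\phi))$ and $Z\circ\mathsf S_*=\gamma\circ Z$.

\subsection{Lines and hyperplane sections}\label{ss:lines}
\ 

\medskip
\noindent\textbf{Fact (L)} (Clemens--Griffiths, Altman--Kleiman). \emph{The Fano scheme $\mathbb F$ of lines on $Y$ is a smooth irreducible surface. Every line has normal bundle $\mathcal O\oplus\mathcal O$ or $\mathcal O(1)\oplus\mathcal O(-1)$, and a general line has $\mathcal O\oplus\mathcal O$.}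
\medskip

A smooth hyperplane section $S\subset Y$ is a cubic surface with $K_S=-h$, where $h=H|_S$. It has a blow-down $\pi:S\to\mathbf P^2$ of six lines $E_1,\dots,E_6$; with $\lambda$ the pullback of the class of a line in $\mathbf P^2$ we have $h=3\lambda-\sum E_i$. Riemann--Roch reads $\chi(\mathcal O_S(\delta))=1+\frac12\delta\cdot(\delta+h)$. Put
\[
\alpha=h-\lambda=2\lambda-\textstyle\sum E_i,\qquad F=\mathcal O_S(\alpha),
\]
and regard $F$ as a torsion sheaf on $Y$. Then $\alpha^2=-2$, $\alpha\cdot h=0$, $h\cdot\lambda=3$, $\lambda^2=1$.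

\subsection{Ideal sheaves of curves}
\begin{lemma}\label{lem:lci}
Let $X\subset Y$ be a locally complete intersection curve and $N_X=\mathcal Hom(\mathcal I_X,\mathcal O_X)$.
\begin{enumerate}
\item[(a)] $\hom(\mathcal I_X,\mathcal I_X)=1$ and $\mathrm{Ext}^i(\mathcal I_X,\mathcal I_X)\cong H^{i-1}(N_X)$ for $i\ge1$.
\item[(b)] The connecting maps $N_X\to\mathcal Ext^1(\mathcal I_X,\mathcal I_X)$ and $\partial:H^0(N_X)\to\mathrm{Ext}^1(\mathcal I_X,\mathcal I_X)$ of the sequence $0\to\mathcal I_X\to\mathcal O_Y\to\mathcal O_X\to0$ are isomorphisms.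
\item[(c)] If $X_\varepsilon\subset Y\times\mathrm{Spec}\,\mathbf C[\varepsilon]$, $\varepsilon^2=0$, is the first-order deformation given by $\xi\in H^0(N_X)$, then $\partial\xi$ is the class of the extension of $\mathcal O_Y$-modules $0\to\mathcal I_X\xrightarrow{\varepsilon}\mathcal I_{X_\varepsilon}\to\mathcal I_X\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\mathcal I=\mathcal I_X$. Locally $\mathcal I=(f_1,f_2)$ for a regular sequence, with resolution $0\to\mathcal O\to\mathcal O e_1\oplus\mathcal Oe_2\to\mathcal I\to0$ and relation $f_2e_1-f_1e_2$. So $\mathcal Ext^{i}(\mathcal I,M)=0$ for $i\ge2$ and $\mathcal Ext^1(\mathcal I,M)=M/\mathcal IM$ locally, naturally in the module $M$. A map $\mathcal I\to\mathcal O$ is a pair $(a_1,a_2)$ with $f_2a_1=f_1a_2$, hence a multiple of $(f_1,f_2)$; thus $\mathcal Hom(\mathcal I,\mathcal I)=\mathcal Hom(\mathcal I,\mathcal O)=\mathcal O$. The map $\mathcal Ext^1(\mathcal I,\mathcal O)\to\mathcal Ext^1(\mathcal I,\mathcal O_X)$ is locally $\mathcal O/\mathcal I\to\mathcal O_X$, an isomorphism. The long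 exact sequence of $\mathcal Ext$ sheaves now gives the first isomorphism in (b). Since $H^{i}(\mathcal O_Y)=0$ for $i>0$, the local-to-global spectral sequence gives (a) and shows that $\mathrm{Ext}^1(\mathcal I,\mathcal I)\to H^0(\mathcal Ext^1(\mathcal I,\mathcal I))$ is an isomorphism. Local and global connecting maps are compatible with it, so $\partial$ is an isomorphism. For (c), $\mathcal I_{X_\varepsilon}=\{f+\varepsilon g : f\in\mathcal I,\ g \bmod \mathcal I=\xi(f)\}$ is the fiber product $\mathcal I\times_{\mathcal O_X}\mathcal O_Y$, so the extension is the pullback of $0\to\mathcal I\to\mathcal O_Y\to\mathcal O_X\to0$ along $\xi$.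
\end{proof}

We also use the standard fact that the tangent space of $\mathrm{Hilb}(Y)$ at such an $X$ is $H^0(N_X)$, and that $\mathrm{Hilb}(Y)$ is smooth at $X$ if $H^1(N_X)=0$. In a flat family of locally complete intersection curves the normal bundles form a vector bundle on the total space, so $H^1(N_X)=0$ is an open condition.

\section{The hexagonal lattice and the phases}\label{sec:lattice}

In this section we turn (K) and (S) into two formulas, \eqref{eq:window} and \eqref{eq:euler}, that control all Ext groups between semistable objects. First we need a basis of $\Lambda$.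

\begin{lemma}\label{lem:gram}
Let $\ell\subset Y$ be a line and $F=\mathcal O_S(\alpha)$ as in Section~\ref{ss:lines}. Then $\mathcal I_\ell,F\in\mathrm{Ku}(Y)$, both have endomorphism ring $\mathbf C$, and $\mathrm{ext}^1(\mathcal I_\ell,\mathcal I_\ell)=2$, $\mathrm{ext}^1(F,F)=4$. The classes $v=[\mathcal I_\ell]$ and $w=[F]$ do not depend on $\ell$, $S$, $\pi$ and form a basis of $\Lambda$, with
\[
\chi(v,v)=-1,\quad\chi(v,w)=-1,\quad\chi(w,v)=-2,\quad\chi(w,w)=-3 .
\]
The form $q(u)=-\chi(u,u)$ is $q(av+bw)=a^2+3ab+3b^2$, which is positive definite. If $C$ is a curve with $\mathcal I_C(m)\in\mathrm{Ku}(Y)$, then $[\mathcal I_C(m)]=v+mw$, and $q(v+mw)+1=2d_m$.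
\end{lemma}

\begin{proof}
We have $H^*(\mathcal I_\ell)=0$ and $H^*(\mathcal O(-1))=H^*(\mathcal O_\ell(-1))=0$, so $\mathcal I_\ell\in\mathrm{Ku}(Y)$. The classes $\pm\alpha$ are nonzero of degree $0$, so $h^0(\pm\alpha)=0$; also $h^2(\pm\alpha)=h^0(-h\mp\alpha)=0$ and $\chi(\pm\alpha)=1-1=0$. Hence $H^*(\mathcal O_S(\pm\alpha))=0$, and Serre duality on $S$ gives $H^*(\mathcal O_S(\alpha-h))=0$. So $F\in\mathrm{Ku}(Y)$.

If $u\in K_0(\mathrm{Ku}(Y))$ satisfies $\chi(-,u)=0$ on $K_0(\mathrm{Ku}(Y))$, then $\chi(-,u)=0$ on all of $K_0(Y)$, because $\chi(\mathcal O,u)=\chi(\mathcal O(1),u)=0$. By Hirzebruch--Riemann--Roch $\mathrm{ch}(u)=0$ in $H^{\mathrm{even}}(Y,\mathbf Q)\cong\mathbf Q^4$. So $\mathrm{ch}$ embeds $\Lambda$ into the subspace cut out by two independent linear conditions, and $\Lambda$ has rank at most $2$. The Chern characters are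
\[
\mathrm{ch}(v)=1-\tfrac13H^2,\qquad \mathrm{ch}(w)=H-\tfrac12H^2-\tfrac16H^3;
\]
here $\mathrm{ch}_3(v)=0$ follows from $\chi(\mathcal O_\ell)=1$, and for the inclusion $\iota_S:S\to Y$ one has $\mathrm{ch}(F)=\iota_{S*}\bigl((1+\alpha+\frac12\alpha^2)(1-\frac12h+\frac16h^2)\bigr)$ with $\iota_{S*}\alpha=0$ and degree-three term $(-1+\frac12)[\mathrm{pt}]$.

Both normal bundles in (L) have $h^0=2$, $h^1=0$, so Lemma~\ref{lem:lci} gives the Ext groups of $\mathcal I_\ell$ and $\chi(v,v)=-1$. The triangle $F(-1)[1]\to L\iota_S^*\iota_{S*}F\to F$ on $S$ shows that $\mathrm{RHom}_Y(F,F)$ is built from $H^*(\mathcal O_S)=\mathbf C$ in degree $0$ and $H^*(\mathcal O_S(h))=\mathbf C^4$ placed in degree $1$; so $\chi(w,w)=1-4$. For the mixed terms take $\ell$ transverse to $S$ at a point $p$, so that $L\iota_S^*\mathcal I_\ell=\mathcal I_{p,S}$. Since $\chi_S(\mathcal O_p,\mathcal L)=1$ for a line bundle $\mathcal L$, we get $\chi(v,w)=\chi(\mathcal O_S(\alpha))-1=-1$. Serre duality on $Y$ gives $\chi(w,v)=-\chi(\mathcal I_\ell,F(-2))=-(\chi(\mathcal O_S(\alpha-2h))-1)=-(3-1)=-2$.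

The Gram matrix has determinant $3-2=1$. A sublattice of index $n$ has Gram determinant divisible by $n^2$, so $v,w$ is a basis. A class is determined by its rank and $c_1$, and $\mathcal I_C(m)$ has rank $1$ and $c_1=mH$. Finally $q(v+mw)+1=3m^2+3m+2=2d_m$.
\end{proof}

\begin{proposition}\label{prop:norm}
After moving $\sigma$ in its orbit, $Z:\Lambda\otimes\mathbf R\to\mathbf C$ is the isomorphism with $Z(v)=1$, $Z(w)=\sqrt3\,e^{i\pi/6}$, so that $|Z(u)|^2=q(u)$, and
\[
\mathsf S\,\mathcal P(\phi)=\mathcal P(\phi+\tfrac53),\qquad\mathsf R\,\mathcal P(\phi)=\mathcal P(\phi+\tfrac23).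
\]
For semistable $P,Q$, writing $|P|=|Z(P)|$,
\begin{gather}
\mathrm{Hom}^i(P,Q)\ne0\ \Longrightarrow\ \phi(P)-\phi(Q)\ \le\ i\ \le\ \phi(P)-\phi(Q)+\tfrac53,\label{eq:window}\\
\chi(P,Q)=-\tfrac2{\sqrt3}\,|P|\,|Q|\,\cos\bigl(\pi(\phi(Q)-\phi(P))+\tfrac\pi6\bigr),\label{eq:euler}\\
\chi(P,Q)-\chi(Q,P)=-\tfrac2{\sqrt3}\,|P|\,|Q|\,\sin\bigl(\pi(\phi(P)-\phi(Q))\bigr).\label{eq:anti}
\end{gather}
\end{proposition}

\begin{proof}
Serre duality gives $\chi(a,b)=\chi(b,\mathsf S_*a)$. With the Gram matrix of Lemma~\ref{lem:gram} this determines $\mathsf S_*v=2v-w$ and $\mathsf S_*w=3v-w$. The characteristic polynomial of $\mathsf S_*$ is $x^2-x+1$, so $\mathsf S_*$ has no invariant real line. By (S), $\ker Z$ is $\mathsf S_*$-invariant, and $Z\neq0$; hence $Z$ is an isomorphism.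

The positive definite form $q\circ Z^{-1}$ on $\mathbf R^2$ is the pullback of $|\cdot|^2$ under a positive definite symmetric matrix, so we may move $\sigma$ to achieve $|Z|^2=q$. Since $\mathsf S_*$ preserves $q$, the matrix $\gamma=Z\mathsf S_*Z^{-1}$ is a rotation. Then $f(\phi)-\phi$ is continuous with values in a coset of $2\mathbf Z$, hence equal to a constant $c$, and $\mathsf S^3=[5]$ gives $c=\frac53$. The statement for $\mathsf R=\mathsf S[-1]$ follows. If $\mathrm{Hom}(P,Q[i])\ne0$, then $\phi(P)\le\phi(Q)+i$, and $\mathrm{Hom}(Q[i],\mathsf SP)\neq0$ gives $\phi(Q)+i\le\phi(P)+\frac53$. This is \eqref{eq:window}.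

Identify $\Lambda\otimes\mathbf R$ with $\mathbf C$ by $Z$. The symmetric part of $\chi$ is $-\mathrm{Re}(\bar ab)$, and every alternating form is a multiple of $\mathrm{Im}(\bar ab)$, so $\chi(a,b)=-\mathrm{Re}(\bar ab)-\kappa\,\mathrm{Im}(\bar ab)$. From $\chi(a,a)=\chi(a,e^{5\pi i/3}a)$ we get $1=\frac12-\frac{\sqrt3}2\kappa$, so $\kappa=-1/\sqrt3$. With $\theta=\arg b-\arg a$,
\[
\chi(a,b)=-|a||b|\bigl(\cos\theta-\tfrac1{\sqrt3}\sin\theta\bigr)=-\tfrac2{\sqrt3}|a||b|\cos(\theta+\tfrac\pi6),
\]
which gives \eqref{eq:euler} and \eqref{eq:anti}. Finally $|v|=1$, $|w|=\sqrt3$ and $\chi(w,v)=-2$ give $\cos(\arg v-\arg w+\frac\pi6)=1$, so $\arg w-\arg v=\frac\pi6$. A rotation makes $Z(v)=1$.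
\end{proof}

From now on $\sigma$ is normalized as in Proposition~\ref{prop:norm}. Since $w-v=e^{i\pi/3}$, the lattice $\Lambda$ is the hexagonal lattice $\mathbf Z[e^{i\pi/3}]$ (Figure~\ref{fig:lattice}), and
\begin{equation}\label{eq:psi}
\arg(v+mw)=\pi\psi_m\ \text{ with }\ \psi_m\in[0,\tfrac16)\quad(m\ge0),\qquad\arg w=\tfrac\pi6 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \b in {-1,0,1,2}
  \foreach \a in {-2,-1,0,1,2,3}
    \fill[gray] ({\a+0.5*\b},{0.866*\b}) circle (1.1pt);
\draw[dashed] (0,0) -- (3.8,2.194);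
\draw[->,thick] (0,0) -- (1,0) node[below] {$v$};
\draw[->,thick] (0,0) -- (1.5,0.866) node[above left] {$w$};
\draw[->] (0,0) -- (0.5,0.866) node[above left] {$w-v$};
\draw[->] (0,0) -- (-0.5,0.866) node[above left] {$w-2v$};
\draw[dotted,thick] (1,0) -- (4,1.732);
\fill (2.5,0.866) circle (1.8pt) node[below right] {$v+w$};
\fill (4,1.732) circle (1.8pt) node[below right] {$v+2w$};
\node[below left] at (0,0) {$0$};
\end{tikzpicture}
\caption{The lattice $\Lambda$ under the central charge $Z$, with $v=1$ and $w=\sqrt3e^{i\pi/6}$. The classes $v+mw$ of the sheaves $\mathcal I_C(m)$ lie on the dotted line, below the dashed ray through $w$. The functor $\mathsf R$ acts by rotation through $2\pi/3$ and sends $v$ to $w-2v$.}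
\label{fig:lattice}
\end{figure}

The interval in \eqref{eq:window} has length $\frac53<2$. This is the source of every $\mathrm{Ext}^2$ vanishing below. We record four consequences.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] If $P$ is semistable, then $\mathrm{Ext}^i(P,P)=0$ for $i\ne0,1$, and $\mathrm{ext}^1(P,P)=\hom(P,P)+q([P])\ge2$.
\item[(ii)] A semistable object of primitive class is stable.
\item[(iii)] If $A_1,\dots,A_k$ are the HN factors of $E$, then $\sum_i\mathrm{ext}^1(A_i,A_i)\le\mathrm{ext}^1(E,E)$.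
\item[(iv)] Let $\mathrm{End}(E)=\mathbf C$ and suppose $E$ has exactly two HN factors, $A\xrightarrow{\iota}E\xrightarrow{r}B\xrightarrow{\delta}A[1]$. Then $\delta\ne0$, $\ 0<\phi(A)-\phi(B)\le\frac23$, and $\mathrm{Hom}(B,A)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The vanishing is \eqref{eq:window}. The class $[P]$ is nonzero because $Z(P)\ne0$, so $q([P])\ge1$.

(ii) If $0\to A\to P\to B\to0$ is exact in $\mathcal P(\phi)$ with $A,B\neq0$, then $Z(A)=tZ(P)$ with $0<t<1$. As $Z$ is injective, $[A]=t[P]$, which is impossible for primitive $[P]$.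

(iii) We first prove Mukai's lemma: if $A\xrightarrow{\iota}E\xrightarrow{r}B\xrightarrow{\delta}A[1]$ is a triangle with $\mathrm{Hom}(A,B)=0=\mathrm{Ext}^2(B,A)$, then $\mathrm{ext}^1(A,A)+\mathrm{ext}^1(B,B)\le\mathrm{ext}^1(E,E)$. Let $V\subset\mathrm{Ext}^1(E,E)$ be the subspace of $\xi$ with $r[1]\,\xi\,\iota=0$. For $\xi\in V$ there are $a\in\mathrm{Ext}^1(A,A)$ with $\iota[1]\,a=\xi\iota$ and $b\in\mathrm{Ext}^1(B,B)$ with $br=r[1]\,\xi$. Both are unique, since the ambiguities come from $\mathrm{Hom}(A,B)$. The linear map $V\to\mathrm{Ext}^1(A,A)\oplus\mathrm{Ext}^1(B,B)$ is onto: given $(a,b)$, the square formed by $a$, $b$ and $\delta$ commutes because both composites lie in $\mathrm{Hom}(B[-1],A[1])=\mathrm{Ext}^2(B,A)=0$, and the axiom TR3 completes $(a,b)$ to a morphism of triangles, which provides $\xi$.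

Take $A=A_1$ and $B$ the cone of $A_1\to E$, with HN factors $A_2,\dots,A_k$. Then $\mathrm{Hom}(A,B)=0$ by phases, and $\mathrm{Ext}^2(A_i,A_1)=0$ for $i\ge2$ by \eqref{eq:window}. Induct on $k$.

(iv) $E$ is indecomposable, so $\delta\neq0$, and \eqref{eq:window} with $i=1$ gives $\phi(A)-\phi(B)\le\frac23$. Let $u:B\to A$. The endomorphism $\iota ur$ of $E$ has square zero since $r\iota=0$, so $\iota ur=0$. Then $ur:E\to A$ factors through $B[-1]$, and $\mathrm{Hom}(E,B[-1])=0$ by phases, so $ur=0$. Then $u$ factors through $\delta$ and a map $A[1]\to A$, which vanishes by phases. So $u=0$.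
\end{proof}

\section{Two stable objects and their extensions}\label{sec:blocks}

\begin{proposition}\label{prop:blocks}
For every line $\ell\subset Y$ the sheaf $\mathcal I_\ell$ is $\sigma$-stable. For every smooth hyperplane section $S$ and blow-down $\pi$ the sheaf $F=\mathcal O_S(\alpha)$ is $\sigma$-stable.
\end{proposition}

\begin{proof}
The classes $v,w$ are primitive, so by Lemma~\ref{lem:basic}(ii) it suffices to prove semistability. By parts (i) and (iii), an object with $k$ HN factors has $\mathrm{ext}^1\ge2k$. For $\mathcal I_\ell$ we have $\mathrm{ext}^1=2$, so $k=1$.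

For $F$ we have $\mathrm{ext}^1=4$, so $k\le2$. Suppose $k=2$, with factors $A,B$ as in Lemma~\ref{lem:basic}(iv). Each has $\mathrm{ext}^1=2$, hence $q([A])=q([B])=1$. Two unit vectors with sum of length $\sqrt3$ make an angle $\pi/3$, so $\phi(A)-\phi(B)\in\pm\frac13+2\mathbf Z$, and (iv) gives $\phi(A)-\phi(B)=\frac13$. By \eqref{eq:euler}, $\chi(B,A)=0$. By \eqref{eq:window}, $\mathrm{Hom}^i(B,A)=0$ for $i\ne0,1$. So $\mathrm{ext}^1(B,A)=\hom(B,A)=0$ by (iv), contradicting $\delta\neq0$.
\end{proof}

The next lemma is the engine of the induction. It works because $v+mw$ and $w$ form a basis of $\Lambda$: the parallelogram they span contains no lattice points except its vertices, so there is almost no room for a destabilizing object.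

\begin{lemma}\label{lem:ext}
Let $m\ge0$, let $E$ and $F$ be stable of classes $v+mw$ and $w$, and let $E\to G\to F\to E[1]$ be a triangle with nonzero last map. Then $0<\phi(F)-\phi(E)\le\frac16$, the object $G$ is stable, and $\phi(E)\le\phi(G)\le\phi(F)$.
\end{lemma}

\begin{proof}
By \eqref{eq:window} and $\mathrm{Ext}^1(F,E)\neq0$ we have $-\frac23\le\phi(F)-\phi(E)\le1$. By \eqref{eq:psi}, $\phi(F)-\phi(E)\in\frac16-\psi_m+2\mathbf Z$. Hence $\phi(F)-\phi(E)=\frac16-\psi_m\in(0,\frac16]$.

The first HN factor of $G$ maps nontrivially to $G$, hence to $E$ or to $F$, so its phase is at most $\phi(F)$. The last factor receives a nonzero map from $G$, hence from $E$ or from $F$, so its phase is at least $\phi(E)$. Thus all HN factors have nonzero classes in the closed cone spanned by the basis $v+mw$, $w$. These classes are nonnegative integral combinations of the basis, and their sum is $(v+mw)+w$. If $G$ is not semistable, there are exactly two factors, of classes $w$ and $v+mw$, with phases $\phi(F)$ and $\phi(E)$. The first factor $A$ has the larger phase,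 so $[A]=w$, $\phi(A)=\phi(F)$, and $A$ is stable by Lemma~\ref{lem:basic}(ii). Since $\mathrm{Hom}(A,E)=0$ by phases, the composite $A\to G\to F$ is nonzero, hence an isomorphism. Then $G\to F$ has a section and $F\to E[1]$ is zero, a contradiction. So $G$ is semistable of primitive class $v+(m+1)w$, hence stable.
\end{proof}

\section{A line and a twisted cubic}\label{sec:example}

The step from $m=0$ to $m=1$ already shows the construction. Let $\ell$ be a line and $S$ a smooth hyperplane section meeting $\ell$ in a single point $p\notin E_1\cup\dots\cup E_6$. Let $D\subset S$ be the preimage of a general line of $\mathbf P^2$ through $\pi(p)$. It is a smooth rational curve of degree $h\cdot\lambda=3$ through $p$. The union $X=\ell\cup D$ has one node, degree $4=d_1$ and arithmetic genus $0=g_1$.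

Restrict a local section of $\mathcal I_X$ to $S$. It vanishes on $D$ and at $p=\ell\cap S$; as $p\in D$, the second condition is implied by the first, and the image of $\mathcal I_X$ in $\mathcal O_S$ is the line bundle $\mathcal O_S(-D)$. The kernel consists of sections of $\mathcal I_\ell$ divisible by the equation of $S$, which form a copy of $\mathcal I_\ell(-1)$. Twisting by $\mathcal O(1)$ and using $h-\lambda=\alpha$,
\[
0\to\mathcal I_\ell\to\mathcal I_X(1)\to\mathcal O_S(\alpha)\to0 .
\]
So $\mathcal I_X(1)\in\mathrm{Ku}(Y)$ has class $v+w$. The sequence does not split, because $\mathcal I_X(1)$ is torsion-free, and Lemma~\ref{lem:ext} shows that $\mathcal I_X(1)$ is stable. By Lemmas \ref{lem:basic}(i) and \ref{lem:lci}, $H^1(N_X)=0$ and $h^0(N_X)=1+q(v+w)=8$. Curves built in this way depend on $2+4+1=7$ parameters: the line, the hyperplane, and the member of the pencil through $p$. One direction is left over, and Section~\ref{ss:smooth} shows that the node can be smoothed. The result is a smooth rational quartic $X_t$ with $\mathcal I_{X_t}(1)\in\mathrm{Ku}(Y)$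 and $H^1(N_{X_t})=0$.

Two things remain for general $m$. The curve $D$ must pass through all $d_m$ points of $C\cap S$ and all nodes must be smoothed at once; this uses the vanishing of $H^*(\mathcal I_C(m))$ and $H^*(\mathcal I_C(m-1))$ restricted to $S$. And, already for $m=0$, we must find a \emph{stable} curve among the smooth ones. We begin with the second problem.

\section{Stable curves in unobstructed families}\label{sec:generic}

The core of Theorem~\ref{thm:hilb} is the following statement.

\begin{proposition}\label{prop:generic}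
Let $m\ge1$, let $\mathcal H$ be a nonempty irreducible open subset of the smooth scheme $\{C\in\mathcal U_m:H^1(N_C)=0\}$, and put $E_b=\mathcal I_{C_b}(m)$ for $b\in\mathcal H$. Then $E_b$ is $\sigma$-stable for some $b\in\mathcal H$.
\end{proposition}

\subsection{The case of two factors}
The idea is that an HN filtration cannot follow an object $E$ in all directions of $\mathrm{Ext}^1(E,E)$. Suppose $\mathrm{End}(E)=\mathbf C$ and $E$ has two HN factors $A\xrightarrow{\iota}E\xrightarrow{r}B\xrightarrow{\delta}A[1]$. Put $\tau=\phi(A)-\phi(B)$, so $0<\tau\le\frac23$ by Lemma~\ref{lem:basic}(iv). As in the proof of Mukai's lemma, a class $\xi\in\mathrm{Ext}^1(E,E)$ is compatible with the filtration when $r[1]\,\xi\,\iota=0$. Assume this for all $\xi$. The maps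
\[
\mathrm{Ext}^1(E,E)\to\mathrm{Ext}^1(A,E)\to\mathrm{Ext}^1(A,B)
\]
are onto, because $\mathrm{Ext}^2(B,A)$, $\mathrm{Ext}^2(B,B)$ and $\mathrm{Ext}^2(A,A)$ vanish by \eqref{eq:window}. Their composite is zero, so $\mathrm{Ext}^1(A,B)=0$. By \eqref{eq:window}, $\mathrm{Hom}^i(A,B)$ lives in degrees $1,2$ and $\mathrm{Hom}^i(B,A)$ in degrees $0,1$. Hence $\chi(A,B)=\mathrm{ext}^2(A,B)\ge0$, while $\chi(B,A)=-\mathrm{ext}^1(B,A)<0$ by Lemma~\ref{lem:basic}(iv). But \eqref{eq:anti} says $\chi(A,B)-\chi(B,A)=-\frac2{\sqrt3}|A||B|\sin\pi\tau<0$, a contradiction.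

To run this argument in general we need three things. The sine in \eqref{eq:anti} changes sign when two phases differ by more than $1$; with two factors this was excluded by $\delta\neq0$, but with more factors we must bound the spread of the phases directly (Section~\ref{ss:spread}). We need a notion of filtration-preserving deformation for $k$ factors (Section~\ref{ss:filtered}). And we need a point $b$ at which all first-order deformations preserve the filtration (Section~\ref{ss:vg}).

\subsection{The spread of the phases}\label{ss:spread}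
Fix a line $\ell$. Since $Z(v)=1$, the phase of $\mathcal I_\ell$ is an even integer, and a translation of phases makes it $0$ without changing $Z$. We assume this. To bound the phases of $E$ we test it against stable objects whose cohomology sheaves are known and whose phases are spaced closely enough that \eqref{eq:euler} forces a nonzero map. The orbit of $\mathcal I_\ell$ under $\mathsf R$ and shifts provides one for each phase in $\frac13\mathbf Z$.

Put $T_0=\mathcal I_\ell$. The three linear forms vanishing on $\ell$ generate $\mathcal I_\ell(1)$, and $H^*(\mathcal I_\ell(1))=\mathbf C^3$ in degree $0$. So $T_2:=\mathsf R(\mathcal I_\ell)=K_\ell[1]$, where $K_\ell=\ker(\mathcal O^3\to\mathcal I_\ell(1))$; it is stable of phase $\frac23$. By Serre duality $\mathrm{Ext}^2(\mathcal O_\ell(-1),\mathcal O(-1))\cong H^1(\mathcal O_\ell(-2))^*=\mathbf C$. Define $T_1$ by a triangle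
\begin{equation}\label{eq:T1}
\mathcal O(-1)[1]\to T_1\to\mathcal O_\ell(-1)\to\mathcal O(-1)[2]
\end{equation}
with nonzero last map. Both outer terms have no cohomology, so $H^*(T_1)=0$. After twisting by $\mathcal O(-1)$, the only nonzero groups are $H^1(\mathcal O_\ell(-2))=\mathbf C$ and $H^3(\mathcal O(-2))=\mathbf C$, and the connecting map between them is the Serre pairing with the nonzero class in \eqref{eq:T1}, hence an isomorphism. So $H^*(T_1(-1))=0$ and $T_1\in\mathrm{Ku}(Y)$. Since $L_{\mathcal O}(\mathcal O)=0$, we get $\mathsf R(T_1)=L_{\mathcal O}(\mathcal O_\ell)=\mathcal I_\ell[1]$, so $T_1$ is stable of phase $1-\frac23=\frac13$. Setting $T_{j+3}=T_j[1]$, the object $T_j$ is stable of phase $j/3$ for every $j\in\mathbf Z$.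

\begin{lemma}\label{lem:spread}
Let $m\ge1$ and let $C$ be a curve with $E=\mathcal I_C(m)\in\mathrm{Ku}(Y)$. Then all HN phases of $E$ lie in $[-\frac13,\frac23]$.
\end{lemma}

\begin{proof}
First, $\mathrm{Hom}(T_j,E)=0$ for $j\ge1$. For $j\ge2$ the cohomology sheaves of $T_j$ sit in degrees $\le-1$. For $j=1$, \eqref{eq:T1} shows that $\mathrm{Hom}(T_1,E)$ is a quotient of $\mathrm{Hom}(\mathcal O_\ell(-1),E)$, which vanishes because $E$ is torsion-free.

Second, $\mathrm{Hom}(E,T_j)=0$ for $j\le0$. For $j\le-3$ the cohomology sheaves of $T_j$ sit in degrees $\ge1$. For the remaining three values we use $\mathrm{Hom}(E,\mathcal O(n))=H^0(\mathcal O(n-m))=0$ for $n\le0$; this is where $m\ge1$ enters. We have $T_0\subset\mathcal O$ and $T_{-1}=K_\ell\subset\mathcal O^3$, and $\mathrm{Hom}(E,T_{-2})=\mathrm{Hom}(E,T_1[-1])$ is a quotient of $\mathrm{Hom}(E,\mathcal O(-1))$ by \eqref{eq:T1}.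

Let $A$ be the first HN factor, of phase $\phi_+$, and suppose $\phi_+>\frac23$. Let $j$ be the largest integer with $\frac j3<\phi_+-\frac13$. Then $j\ge1$ and $\theta=\phi_+-\frac j3\in(\frac13,\frac23]$. Since $\pi\theta+\frac\pi6\in(\frac\pi2,\frac{5\pi}6]$, formula \eqref{eq:euler} gives $\chi(T_j,A)>0$. By \eqref{eq:window}, $\mathrm{Hom}^i(T_j,A)\ne0$ requires $-\theta\le i\le\frac53-\theta$, that is $i\in\{0,1\}$. So $\mathrm{Hom}(T_j,A)\neq0$. Let $E''$ be the cone of $A\to E$. The kernel of $\mathrm{Hom}(T_j,A)\to\mathrm{Hom}(T_j,E)$ is a quotient of $\mathrm{Hom}(T_j,E''[-1])$, which vanishes because $E''[-1]$ has phases $<\phi_+-1<\frac j3$. So $\mathrm{Hom}(T_j,E)\neq0$, a contradiction.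

Let $B$ be the last HN factor, of phase $\phi_-$, and suppose $\phi_-<-\frac13$. Let $j$ be the smallest integer with $\frac j3>\phi_-+\frac13$. Then $j\le0$ and $\theta=\frac j3-\phi_-\in(\frac13,\frac23]$. The same two formulas give $\chi(B,T_j)>0$ and $\mathrm{Hom}(B,T_j)\ne0$. With $E'\to E\to B$ the last HN triangle, the kernel of $\mathrm{Hom}(B,T_j)\to\mathrm{Hom}(E,T_j)$ is a quotient of $\mathrm{Hom}(E'[1],T_j)$, which vanishes because $E'[1]$ has phases $>\phi_-+1>\frac j3$. So $\mathrm{Hom}(E,T_j)\ne0$, a contradiction.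
\end{proof}

\subsection{Filtered complexes}\label{ss:filtered}
Cones are not functorial, so for more than two factors it is convenient to replace the HN filtration by an honest filtration of a complex. Let $E\in\mathrm{Ku}(Y)$ have HN factors $A_1,\dots,A_k$. A \emph{filtered model} of $E$ is a bounded complex $P$ of vector bundles on $Y$ with decompositions $P^n=\bigoplus_{i=1}^kP_i^n$ such that $d(P_i)\subset\bigoplus_{j\le i}P_j$, together with an isomorphism $P\cong E$ in $D^b(Y)$, such that $P_i$ with the diagonal part of $d$ is isomorphic to $A_i$. The subcomplexes $P_{\le i}=\bigoplus_{j\le i}P_j$ form the filtration.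

\begin{lemma}\label{lem:model}
Every nonzero $E\in\mathrm{Ku}(Y)$ has a filtered model.
\end{lemma}

\begin{proof}
We use the following fact, valid on a smooth projective variety over any field: every bounded complex $G$ of coherent sheaves receives a quasi-isomorphism from a bounded complex of vector bundles. Indeed, choose a quasi-isomorphism $Q\to G$ with $Q$ a bounded above complex of vector bundles. For $n\gg0$ the canonical truncation $\tau_{\ge-n}Q$ is quasi-isomorphic to $Q$, its first term is a high syzygy and so a vector bundle by smoothness, and $Q\to G$ factors through it because $G$ vanishes in degrees $<-n$.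

We construct $P_{\le i}\cong E^{(i)}$ by induction on $i$, starting from $P_{\le 0}=0$. The morphism $A_i[-1]\to E^{(i-1)}\cong P_{\le i-1}$ is a roof of chain maps $A_i[-1]\leftarrow G\to P_{\le i-1}$ with the left map a quasi-isomorphism, and by the fact we may take $G$ to be a bounded complex of vector bundles. Let $P_{\le i}$ be the cone of $G\to P_{\le i-1}$, so that $P_i=G[1]$.
\end{proof}

Given a filtered model, let $\mathcal K=\mathcal Hom^\bullet(P,P)$, which as a graded sheaf is $\bigoplus_{i,j}\mathcal Hom^\bullet(P_i,P_j)$. For $s\in\mathbf Z$ the sum $\mathcal K_{\le s}$ of the terms with $j-i\le s$ is a subcomplex, because $d$ preserves the filtration, and $\mathcal K_{\le s}/\mathcal K_{\le s-1}=\bigoplus_{j-i=s}\mathcal Hom^\bullet(P_i,P_j)$ with the diagonal differentials. Put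
\[
\mathcal K_-=\mathcal K_{\le0},\qquad\mathcal K_{--}=\mathcal K_{\le-1},\qquad\mathcal K_+=\mathcal K/\mathcal K_-,
\]
and let $\mathrm{Ext}^n_-$, $\mathrm{Ext}^n_{--}$, $\mathrm{Ext}^n_+$ be their hypercohomology groups. The hypercohomology of $\mathcal K$ is $\mathrm{Ext}^n(E,E)$ and that of $\mathcal Hom^\bullet(P_i,P_j)$ is $\mathrm{Ext}^n(A_i,A_j)$. For $k=2$, $\mathrm{Ext}^n_+=\mathrm{Ext}^n(A_1,A_2)$ and $\mathrm{Ext}^n_{--}=\mathrm{Ext}^n(A_2,A_1)$ are the groups that appeared in the two-factor case.

\begin{proposition}\label{prop:criterion}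
Let $E\in\mathrm{Ku}(Y)$ have $\mathrm{End}(E)=\mathbf C$ and HN phases $\phi_1>\dots>\phi_k$ with $\phi_1-\phi_k\le1$. If $E$ has a filtered model for which $\mathrm{Ext}^1_-\to\mathrm{Ext}^1(E,E)$ is surjective, then $E$ is semistable.
\end{proposition}

\begin{proof}
Suppose $k\ge2$. We apply \eqref{eq:window} to $\mathrm{Hom}^n(A_i,A_j)$. For $j\le i$ we have $\phi_i-\phi_j\in[-1,0]$, so $-1\le n\le1$. For $j>i$ we have $\phi_i-\phi_j\in(0,1]$, so $n\in\{1,2\}$. Hence $\mathrm{Ext}^n_-$ and $\mathrm{Ext}^n_{--}$ vanish for $|n|\ge2$, and $\mathrm{Ext}^n_+$ vanishes for $n\ne1,2$.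

In the exact sequence $\mathrm{Ext}^1_-\to\mathrm{Ext}^1(E,E)\to\mathrm{Ext}^1_+\to\mathrm{Ext}^2_-=0$ the first map is onto, so $\mathrm{Ext}^1_+=0$ and
\[
\chi_+:=\sum_{i<j}\chi(A_i,A_j)=\dim\mathrm{Ext}^2_+\ge0 .
\]
Next we show $\mathrm{Ext}^0_{--}=0$. Since $\mathrm{Ext}^{-1}_+=0$, the group $\mathrm{Ext}^0_-$ injects into $\mathrm{End}(E)=\mathbf C$, so it is spanned by the class of $\mathrm{id}_P$. In the exact sequence
\[
\bigoplus_i\mathrm{Ext}^{-1}(A_i,A_i)\to\mathrm{Ext}^0_{--}\to\mathrm{Ext}^0_-\to\bigoplus_i\mathrm{End}(A_i)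
\]
the first term vanishes and the last map sends $\mathrm{id}_P$ to $(\mathrm{id}_{A_i})_i\neq0$, so it is injective. Thus $\mathrm{Ext}^0_{--}=0$, and
\[
\chi_{--}:=\sum_{i<j}\chi(A_j,A_i)=-\dim\mathrm{Ext}^{-1}_{--}-\dim\mathrm{Ext}^1_{--}\le0 .
\]
Put $\tau_{ij}=\phi_i-\phi_j\in(0,1]$ for $i<j$. By \eqref{eq:anti},
\[
0\le\chi_+-\chi_{--}=-\tfrac2{\sqrt3}\sum_{i<j}|A_i||A_j|\sin\pi\tau_{ij}\le0 .
\]
So all $\tau_{ij}=1$. Since $\tau_{13}=\tau_{12}+\tau_{23}$ when $k\ge3$, we get $k=2$. Then \eqref{eq:euler} gives $\chi_{--}=\chi(A_2,A_1)=-\frac2{\sqrt3}|A_1||A_2|\cos\frac{7\pi}6>0$, a contradiction.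
\end{proof}

\subsection{A very general point}\label{ss:vg}
We know nothing about how HN filtrations vary in the family $E_b$. But a filtered model is a finite amount of algebraic data, so it spreads out over some base $W$ mapping to $\mathcal H$. If $b$ is generic over a countable field of definition, that map is forced to be dominant, and in characteristic zero it is then surjective on tangent spaces.

\begin{lemma}\label{lem:vg}
In the situation of Proposition~\ref{prop:generic} there is $b\in\mathcal H(\mathbf C)$ such that $\mathrm{Ext}^1_-\to\mathrm{Ext}^1(E_b,E_b)$ is surjective for every filtered model of $E_b$.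
\end{lemma}

\begin{proof}
\emph{Choice of $b$.} There is a countable field $k_0\subset\mathbf C$ such that $Y$, $\mathcal H$ and the universal curve are obtained by base change from $Y_0$, $\mathcal H_0$ and $\mathcal C_0\subset Y_0\times\mathcal H_0$ over $k_0$. Then $\mathcal H_0$ is smooth and integral, and $\mathcal E_0=\mathcal I_{\mathcal C_0}(m)$ is flat over $\mathcal H_0$. The scheme $\mathcal H_0$ has countably many proper closed subsets, and the irreducible variety $\mathcal H$ over the uncountable field $\mathbf C$ is not a countable union of proper closed subsets. So some $b\in\mathcal H(\mathbf C)$ maps to the generic point of $\mathcal H_0$; it embeds $k_0(\mathcal H_0)$ in $\mathbf C$. Let $E=E_b$ and let $P$ be a filtered model of $E$.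

\emph{Spreading out.} Represent the isomorphism $P\cong E$ by a roof $P\leftarrow Q\to E$ of quasi-isomorphisms, with $Q$ a bounded complex of vector bundles as in the proof of Lemma~\ref{lem:model}. The finitely many bundles $P^n_i$, $Q^n$ and the maps between them and to $E$ are defined over a finitely generated extension $k_1\subset\mathbf C$ of $k_0(\mathcal H_0)$, and by faithful flatness the two maps of the roof are quasi-isomorphisms over $k_1$. Choose an integral $k_0$-scheme $W$ of finite type with function field $k_1$ and a dominant morphism $W\to\mathcal H_0$ inducing $k_0(\mathcal H_0)\subset k_1$. After shrinking $W$, the data extend to a roof of chain maps $\mathcal P\leftarrow\mathcal Q\to\mathcal E_W$ on $Y_0\times W$, where $\mathcal P$ and $\mathcal Q$ are bounded complexes of vector bundles, $\mathcal P^n=\bigoplus_i\mathcal P^n_i$ with $d(\mathcal P_i)\subset\bigoplus_{j\le i}\mathcal P_j$, and $\mathcal E_W$ is the pullback of $\mathcal E_0$. The cohomology sheaves of the two cones vanish on the generic fiber, so the images of their supports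 in $W$ are closed ($Y_0$ is proper) and miss the generic point. Removing them, both maps are quasi-isomorphisms. The cones are bounded exact complexes of $W$-flat sheaves, so they stay exact after any base change on $W$. Since the characteristic is zero, $k_1/k_0(\mathcal H_0)$ is separable, and after shrinking $W$ once more the morphism $W\to\mathcal H_0$ is smooth. Then $W_{\mathbf C}\to\mathcal H$ is smooth, and the inclusion $k_1\subset\mathbf C$ defines a point $\tilde b\in W_{\mathbf C}(\mathbf C)$ over $b$ at which the roof restricts to $P\leftarrow Q\to E$.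

\emph{First-order deformations.} Let $\xi\in T_b\mathcal H=H^0(N_{C_b})$. By smoothness $\xi$ lifts to a tangent vector at $\tilde b$. Pull the roof back along it to $Y\times\mathrm{Spec}\,\mathbf C[\varepsilon]$ and view the result $P_\varepsilon\leftarrow Q_\varepsilon\to E_\varepsilon$ as complexes of $\mathcal O_Y$-modules. By flatness over $\mathbf C[\varepsilon]$ each of the three complexes sits in a short exact sequence such as
\begin{equation}\label{eq:eps}
0\to P\xrightarrow{\ \varepsilon\ }P_\varepsilon\to P\to0,
\end{equation}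
and the roof is compatible with these sequences. So under $P\cong E$ the class $e\in\mathrm{Ext}^1(P,P)$ of \eqref{eq:eps} corresponds to the class of the sequence for $E$, which is $\partial\xi$ by Lemma~\ref{lem:lci}(c). Apply $\mathcal Hom^\bullet(P,-)$ to \eqref{eq:eps}, and let $\mathcal Hom^\bullet_-$ denote the subcomplex of filtration-preserving maps. Since \eqref{eq:eps} respects the grading by $i$ and the terms of $P$ are locally free, we get a short exact sequence of complexes
\[
0\to\mathcal K_-\to\mathcal Hom^\bullet_-(P,P_\varepsilon)\to\mathcal K_-\to0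
\]
that maps to $0\to\mathcal K\to\mathcal Hom^\bullet(P,P_\varepsilon)\to\mathcal K\to0$. The class $e$ is the image of $\mathrm{id}_P$ under the connecting map of the second sequence. As $\mathrm{id}_P$ is a section of $\mathcal K_-$, naturality of connecting maps shows that $e$ lies in the image of $\mathrm{Ext}^1_-$. Since $\partial$ is onto by Lemma~\ref{lem:lci}(b), the lemma follows.
\end{proof}

The hypothesis $H^1(N_C)=0$ enters exactly here. It makes $\mathcal H$ a smooth, in particular reduced, scheme whose tangent space is all of $\mathrm{Ext}^1(E,E)$. On a generically nonreduced component the base $W$ would only reach the tangent directions of the reduced structure.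

\begin{proof}[Proof of Proposition~\ref{prop:generic}]
Take $b$ as in Lemma~\ref{lem:vg}. The object $E_b$ has $\mathrm{End}(E_b)=\mathbf C$ by Lemma~\ref{lem:lci}, phases in an interval of length $1$ by Lemma~\ref{lem:spread}, and a filtered model by Lemma~\ref{lem:model}. By Proposition~\ref{prop:criterion} it is semistable, and it is stable because $v+mw$ is primitive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hilb}]
(a) Let $E=\mathcal I_C(m)$ be stable. By Lemmas \ref{lem:basic}(i) and \ref{lem:lci}, $H^1(N_C)=\mathrm{Ext}^2(E,E)=0$, so $\mathrm{Hilb}(Y)$ is smooth at $C$ of dimension $h^0(N_C)=\mathrm{ext}^1(E,E)=1+q(v+mw)=2d_m$.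

(b) The locus $\mathcal U_m^\circ=\{C\in\mathcal U_m:H^1(N_C)=0\}$ is open and smooth. A connected component of a nonempty open subset of $\mathcal U_m^\circ$ is irreducible, so Proposition~\ref{prop:generic} gives the first assertion. If an irreducible component $\mathcal Z$ of $\mathcal U_m$ contains a stable curve, it contains a point of $\mathcal U_m^\circ$ by (a). Conversely, let $C\in\mathcal Z\cap\mathcal U^\circ_m$. Since $\mathcal U_m$ is smooth at $C$, $\mathcal Z$ is the only component through $C$, so it contains the connected component of $C$ in $\mathcal U_m^\circ$, and that contains a stable curve.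
\end{proof}

\section{The inductive step}\label{sec:induction}

We prove Theorem~\ref{thm:main} by induction on $m$. For $m=0$ take a line (Proposition~\ref{prop:blocks}). Let $m\ge0$, let $C$ be a curve as in the theorem for $m$, and put $E=\mathcal I_C(m)$.

\subsection{The hyperplane section}
We shall study linear systems on $S$ through the points of $C\cap S$ by restricting to preimages of lines in $\mathbf P^2$. For this the points must avoid the curves $E_i$, so we choose $S$ such that they avoid all lines of $S$.

\begin{lemma}\label{lem:section}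
For a general hyperplane section $S$: the surface $S$ is smooth, $\Delta=C\cap S$ consists of $d_m$ reduced points, and no point of $\Delta$ lies on a line contained in $S$. Moreover $H^*(S,\mathcal I_\Delta(mh))=0$, and for each $p\in\Delta$
\begin{equation}\label{eq:cb}
h^0(\mathcal I_{\Delta\setminus p}(mh))=1,\qquad h^1(\mathcal I_{\Delta\setminus p}(mh))=0 .
\end{equation}
\end{lemma}

\begin{proof}
The first two properties are Bertini's theorem. Let $\mathbb F_C\subset\mathbb F$ be the closed set of lines meeting $C$ (including $C$ itself if $m=0$). We claim $\dim\mathbb F_C\le1$. Otherwise $\mathbb F_C=\mathbb F$ by irreducibility, and some irreducible component $J$ of $\{(c,\ell'):c\in C\cap\ell'\}$ dominates $\mathbb F$, so $\dim J\ge2$. All components of the nonempty fibers of $J\to C$ have dimension $\ge1$. So a general line $\ell'$ moves in a positive-dimensional family of lines through a fixed point $c$. The tangent space at $\ell'$ to the scheme of lines through $c$ is $H^0(N_{\ell'}(-1))$, which is $0$ for $N_{\ell'}=\mathcal O\oplus\mathcal O$.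 This contradicts (L). The hyperplanes containing a given line form a plane in $(\mathbf P^4)^\vee$, so those containing a member of $\mathbb F_C$ form a family of dimension $\le3$, and a general hyperplane contains none.

The equation $s$ of $S$ is a nonzerodivisor on $\mathcal O_C$, so $\mathcal I_C\otimes^L\mathcal O_S=\mathcal I_{\Delta}$, the ideal sheaf of $\Delta$ in $S$, and there is an exact sequence $0\to\mathcal I_C(m-1)\to\mathcal I_C(m)\to\mathcal I_\Delta(mh)\to0$. As $E\in\mathrm{Ku}(Y)$, we get $H^*(\mathcal I_\Delta(mh))=0$. The sequence $0\to\mathcal I_\Delta(mh)\to\mathcal I_{\Delta\setminus p}(mh)\to\mathcal O_p\to0$ gives \eqref{eq:cb}.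
\end{proof}

Fix such an $S$, and $\pi,\lambda,\alpha,F$ as in Section~\ref{ss:lines}. Then $\pi^{-1}(\pi(p))=\{p\}$ for $p\in\Delta$.

\subsection{The curve $D$}
We want $D\subset S$ such that $\mathcal I_{C\cup D}(m+1)$ restricts onto $F$. As in Section~\ref{sec:example}, this requires $\Delta\subset D$ and $(m+1)h-D\sim\alpha$, that is $D\sim mh+\lambda$.

\begin{lemma}\label{lem:D}
A general member $D$ of $|\mathcal I_\Delta(mh+\lambda)|$ is a smooth irreducible curve containing $\Delta$.
\end{lemma}

\begin{proof}
\emph{No base points outside $\Delta$.} Let $x\in S\setminus\Delta$ and let $\Gamma\in|\lambda|$ be the pullback of a general line through $\pi(x)$. Since $\pi(x)\notin\pi(\Delta)$, we have $\Gamma\cap\Delta=\emptyset$ and an exact sequence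
\[
0\to\mathcal I_\Delta(mh)\to\mathcal I_\Delta(mh+\lambda)\to\mathcal O_\Gamma(mh+\lambda)\to0 .
\]
As $H^1(\mathcal I_\Delta(mh))=0$, sections surject onto $H^0(\mathcal O_\Gamma(mh+\lambda))$. If $x$ lies on no $E_i$, then $\Gamma\cong\mathbf P^1$ and the degree is $3m+1$. If $x\in E_i$, then $\Gamma=E_i+\Gamma'$ is a union of two copies of $\mathbf P^1$ meeting transversally in one point, with degrees $m$ and $2m+1$. A line bundle of nonnegative degrees on such a curve is globally generated, since a section on one component extends to the other. So $x$ is not a base point.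

\emph{Smoothness at $\Delta$.} Let $p\in\Delta$ and let $\Gamma\cong\mathbf P^1$ be the pullback of a general line through $\pi(p)$, so $\Gamma\cap\Delta=\{p\}$. Now the sequence is
\[
0\to\mathcal I_{\Delta\setminus p}(mh)\to\mathcal I_\Delta(mh+\lambda)\to\mathcal O_\Gamma(mh+\lambda)(-p)\to0,
\]
and by \eqref{eq:cb} sections surject onto $H^0(\mathcal O_{\mathbf P^1}(3m))$. A section of $\mathcal O_{\mathbf P^1}(3m)$ not vanishing at $p$ lifts to a member that meets $\Gamma$ transversally at $p$ and is therefore smooth at $p$. Hence so is the general member.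

By Bertini's theorem the general $D$ is smooth away from the base locus $\Delta$, hence smooth. The class $mh+\lambda$ is nef and big, so $H^1(\mathcal O_S(-D))=0$ by Kawamata--Viehweg vanishing and $D$ is connected.
\end{proof}

Fix such a $D$ and let $X=C\cup D$; then $C\cap D=\Delta$. Near $p\in\Delta$ choose analytic coordinates $(x',y',z)$ with $S=\{z=0\}$ and $C=\{x'=y'=0\}$. Write $D=\{k(x',y')=0\}$ in $S$, put $y=k(x',y')$, and let $x$ be a linear form in $x',y'$ independent of $dk$ at $p$. In the coordinates $(x,y,z)$,
\begin{equation}\label{eq:coords}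
S=\{z=0\},\quad C=\{x=y=0\},\quad D=\{y=z=0\},\quad\mathcal I_X=(y,xz).
\end{equation}
So $X$ is a connected nodal curve, in particular a local complete intersection.

\subsection{Stability of the nodal curve}
\begin{lemma}\label{lem:nodal}
There is a non-split exact sequence
\begin{equation}\label{eq:basic}
0\to E\xrightarrow{\ s\ }G\to F\to0,\qquad G:=\mathcal I_X(m+1).
\end{equation}
The sheaf $G$ lies in $\mathrm{Ku}(Y)$ and is stable, $H^1(N_X)=0$, and both maps
\begin{equation}\label{eq:surj}
H^0(N_X)\cong\mathrm{Ext}^1(G,G)\to\mathrm{Ext}^1(E,G)\to\mathrm{Ext}^1(E,F)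
\end{equation}
are surjective.
\end{lemma}

\begin{proof}
Let $\mathcal I_S=(s)$ be the ideal of $S$ in $Y$. Since $\mathcal I_S\subset\mathcal I_D$, we have $\mathcal I_X\cap\mathcal I_S=\mathcal I_C\cap\mathcal I_S=s\,\mathcal I_C\cong\mathcal I_C(-1)$, because $s$ is a nonzerodivisor on $\mathcal O_C$. The image of $\mathcal I_X$ in $\mathcal O_S$ is $\mathcal O_S(-D)$: at $p\in\Delta$ we have $(y,xz)+(z)=(y,z)$, and at the other points of $S$ we have $\mathcal I_X=\mathcal I_D$. Twisting by $\mathcal O(m+1)$ gives \eqref{eq:basic}, so $G\in\mathrm{Ku}(Y)$. The sequence is non-split since $G$ is torsion-free and $F$ is torsion. By the inductive hypothesis, Proposition~\ref{prop:blocks} and Lemma~\ref{lem:ext}, $G$ is stable and $0\le\phi(F)-\phi(G)\le\frac16$.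

Now $H^1(N_X)=\mathrm{Ext}^2(G,G)=0$ by Lemmas \ref{lem:lci} and \ref{lem:basic}(i). The cokernel of the first map in \eqref{eq:surj} embeds in $\mathrm{Ext}^2(F,G)$, which vanishes by \eqref{eq:window} since $2>\frac16+\frac53$. The cokernel of the second embeds in $\mathrm{Ext}^2(E,E)=0$.
\end{proof}

By \eqref{eq:dg}, $X$ has degree $d_{m+1}$ and arithmetic genus $g_{m+1}$. This agrees with a direct count: $\deg D=3m+3$, adjunction gives $g(D)=\frac12(3m^2+3m)$, and $g_m+g(D)+d_m-1=m^3+3m^2+2m$.

\subsection{Smoothing the nodes}\label{ss:smooth}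
In the coordinates \eqref{eq:coords}, a section $\xi$ of $N_X=\mathcal Hom(\mathcal I_X,\mathcal O_X)$ near $p$ is a pair $(\beta_1,\beta_2)$ with $y\mapsto\beta_1$, $xz\mapsto\beta_2$. To first order it deforms the node $xz=0$ to $xz+\varepsilon\beta_2=0$, so the relevant quantity is $\beta_p(\xi):=\beta_2(p)$. We must show that each linear form $\beta_p$ on $H^0(N_X)$ is nonzero. The plan is to factor $\beta_p$ through the surjection \eqref{eq:surj}, which moves the question to the surface $S$, where it becomes a condition of Cayley--Bacharach type on $\Delta$.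

\begin{lemma}\label{lem:local}
The sheaf $\mathcal Ext^1(E,F)$ is $\bigoplus_{p\in\Delta}\mathbf C_p$, and the map $\xi\mapsto(\beta_p(\xi))_{p\in\Delta}$ is the composite of \eqref{eq:surj} with the natural map
\begin{equation}\label{eq:locglob}
\mathrm{Ext}^1(E,F)\to H^0(\mathcal Ext^1(E,F))=\bigoplus_{p\in\Delta}\mathbf C_p .
\end{equation}
\end{lemma}

\begin{proof}
The map $\mathrm{Ext}^1(P,Q)\to H^0(\mathcal Ext^1(P,Q))$ is natural in $P$ and $Q$ and compatible with the connecting maps of Lemma~\ref{lem:lci}(b). So it suffices to compute the map of sheaves $N_X\to\mathcal Ext^1(G,G)\to\mathcal Ext^1(E,G)\to\mathcal Ext^1(E,F)$ near $p$. Ignoring the twist, \eqref{eq:basic} is $0\to z\mathcal I_C\to\mathcal I_X\to y\mathcal O_S\to0$.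

The module $\mathcal I_X$ has generators $e_1\mapsto y$, $e_2\mapsto xz$ and the relation $\rho=xz\,e_1-y\,e_2$; evaluation on $\rho$ identifies $\mathcal Ext^1(\mathcal I_X,M)$ with $M/\mathcal I_XM$. The connecting map lifts $\beta_1,\beta_2$ to $\tilde\beta_1,\tilde\beta_2\in\mathcal O_Y$ and evaluates on $\rho$, giving the class of $xz\tilde\beta_1-y\tilde\beta_2$ in $\mathcal I_X/\mathcal I_X^2$. The module $z\mathcal I_C$ has generators $e_1'\mapsto zx$, $e'_2\mapsto zy$ and the relation $\rho'=y\,e'_1-x\,e_2'$, so $\mathcal Ext^1(z\mathcal I_C,M)=M/(x,y)M$. For $M=y\mathcal O_S$ this is $\mathbf C\cdot y$; away from $\Delta$ the sheaf $\mathcal Ext^1(E,F)$ vanishes, since $E$ is locally free off $C$ and $F$ is zero off $S$. The inclusion $z\mathcal I_C\subset\mathcal I_X$ lifts to $e_1'\mapsto e_2$, $e_2'\mapsto ze_1$, which sends $\rho'$ to $ye_2-xze_1=-\rho$. So it induces $M/\mathcal I_XM\to M/(x,y)M$, $\mu\mapsto-\mu$. The image of $(\beta_1,\beta_2)$ in $y\mathcal O_S/(x,y)y\mathcal O_S$ is therefore the class of $-(xz\tilde\beta_1-y\tilde\beta_2)|_{z=0}=y\,\tilde\beta_2|_S$,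 which is $\beta_2(p)\cdot y$.
\end{proof}

\begin{lemma}\label{lem:cb}
For each $p\in\Delta$ the $p$-component of \eqref{eq:locglob} is nonzero.
\end{lemma}

\begin{proof}
Put $\mathcal L=\mathcal O_S(\alpha-mh)$. Since $\mathcal I_C\otimes^L\mathcal O_S=\mathcal I_\Delta$, adjunction for $S\subset Y$, in its global and local forms, identifies \eqref{eq:locglob} with $\mathrm{Ext}^1_S(\mathcal I_\Delta,\mathcal L)\to H^0(\mathcal Ext^1_S(\mathcal I_\Delta,\mathcal L))$. Consider the sequence $0\to\mathcal I_\Delta\to\mathcal O_S\to\mathcal O_\Delta\to0$. Its local connecting map $\mathcal Ext^1_S(\mathcal I_\Delta,\mathcal L)\to\mathcal Ext^2_S(\mathcal O_\Delta,\mathcal L)$ is an isomorphism, and $\mathrm{Ext}^2_S(\mathcal O_\Delta,\mathcal L)=H^0(\mathcal Ext^2_S(\mathcal O_\Delta,\mathcal L))$ because $\Delta$ is finite. So \eqref{eq:locglob} becomes the first map in the exact sequence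
\[
\mathrm{Ext}^1_S(\mathcal I_\Delta,\mathcal L)\to\mathrm{Ext}^2_S(\mathcal O_\Delta,\mathcal L)\to H^2(\mathcal L),
\]
compatibly with the decomposition over the points of $\Delta$. As $\mathcal L^{-1}\otimes K_S=\mathcal O_S((m-1)h-\alpha)$, the second map is Serre dual to the evaluation
\[
\mathrm{ev}:H^0(\mathcal O_S((m-1)h-\alpha))\to\bigoplus_{p\in\Delta}\mathbf C_p .
\]
So the image of \eqref{eq:locglob} is the annihilator of the image of $\mathrm{ev}$. If the $p$-component vanished on this annihilator, the $p$-th basis vector would lie in the image of $\mathrm{ev}$: there would be a section $t$ of $\mathcal O_S((m-1)h-\alpha)$ vanishing on $\Delta\setminus p$ with $t(p)\ne0$. Now $(h+\alpha)^2=1$ and $(h+\alpha)\cdot h=3$ give $\chi(h+\alpha)=3$, and $h^2(h+\alpha)=h^0(-2h-\alpha)=0$, so $h^0(h+\alpha)\ge3$. Multiplication by $t\neq0$ embeds $H^0(\mathcal O_S(h+\alpha))$ in $H^0(\mathcal I_{\Delta\setminus p}(mh))$, contradicting \eqref{eq:cb}.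
\end{proof}

For $m=0$, the case of Section~\ref{sec:example}, the source of $\mathrm{ev}$ is $H^0(-h-\alpha)=0$ and \eqref{eq:locglob} is onto for that reason alone.

\begin{proposition}\label{prop:smooth}
There is a smooth pointed curve $(B,0)\to(\mathrm{Hilb}(Y),[X])$ such that for general $t\in B$ the curve $X_t$ is smooth and irreducible, $\mathcal I_{X_t}(m+1)\in\mathrm{Ku}(Y)$ and $H^1(N_{X_t})=0$.
\end{proposition}

\begin{proof}
By Lemmas \ref{lem:nodal}, \ref{lem:local} and \ref{lem:cb}, each $\beta_p$ is a nonzero linear form on $H^0(N_X)$. Choose $\xi$ with $\beta_p(\xi)\neq0$ for all $p\in\Delta$. Since $H^1(N_X)=0$, the Hilbert scheme is smooth at $[X]$, so there is a smooth irreducible pointed curve $(B,0)$ through $[X]$ with tangent vector $\xi$. Let $\mathcal X\subset Y\times B$ be the family and $t$ a local parameter at $0$ with $\partial/\partial t=\xi$. By flatness and Nakayama's lemma, near $(p,0)$ the ideal of $\mathcal X$ is generated by two functions $y+t\tilde\beta_1$ and $xz+t\tilde\beta_2$, and reducing modulo $t^2$ shows that $\tilde\beta_2(p,0)=\beta_p(\xi)$.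 Their differentials at $(p,0)$ are $dy+\tilde\beta_1(p,0)\,dt$ and $\beta_p(\xi)\,dt$, which are independent. So $\mathcal X$ is a smooth surface at each node of $X$. At the smooth points of $X$ the flat morphism $\mathcal X\to B$ is smooth. Thus the singular locus of $\mathcal X$ misses $X$, its image in $B$ is closed by properness, and after shrinking $B$ the surface $\mathcal X$ is smooth. By generic smoothness $X_t$ is smooth for general $t$. It is connected since $h^0(\mathcal O_{X_t})\le h^0(\mathcal O_X)=1$. The vanishing of $H^*(\mathcal I_{X_t}(m+1))$, $H^*(\mathcal I_{X_t}(m))$ and $H^1(N_{X_t})$ holds at $t=0$, hence for general $t$ by semicontinuity.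
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:smooth} the scheme $\{C'\in\mathcal U_{m+1}:H^1(N_{C'})=0\}$ is nonempty. Since $m+1\ge1$, Theorem~\ref{thm:hilb}(b) gives a smooth irreducible curve $C'$ with $\mathcal I_{C'}(m+1)\in\mathrm{Ku}(Y)$ $\sigma$-stable. By \eqref{eq:dg} it has degree $d_{m+1}$ and genus $g_{m+1}$. This completes the induction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LLPZ}
Chunyi Li, Yinbang Lin, Laura Pertusi, Xiaolei Zhao,
\emph{Higher dimensional moduli spaces on Kuznetsov components of Fano threefolds},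
arXiv:2406.09124 (2024).

\bibitem{PY}
Pertusi, Yang,
\emph{Some remarks on Fano threefolds of index two and stability conditions}.

\end{thebibliography}
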